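# Local projections made injective: Kalton's $\mathcal L_p$-spaces are classical $\mathcal L_p$-spaces for $0<p<1$

Throughout, $0<p<1$, scalars $\mathbb K$ are real or complex, and $\mu$ is an arbitrary measure. On $L_p(\mu)$ we write $\|f\|=(\int|f|^p\,d\mu)^{1/p}$. The one inequality used all the time is the $p$-triangle inequality
$$\|f+g\|^p\le\|f\|^p+\|g\|^p,\qquad\text{with equality if $f,g$ are disjointly supported.}\tag{1}$$
It implies $\|f+g\|^p\ge\|f\|^p-\|g\|^p$.

## 1. The operator $S=T+J(I-T)$

Let $Y$ be a closed subspace of $L_p(\mu)$, let $E$ be a finite-dimensional subspace of $L_p(\mu)$, and let $T\colon E\to Y$ be linear. We do not assume that $T$ is injective. Write $I\colon E\to L_p(\mu)$ for the inclusion. The defect $(I-T)e=e-Te$ is, in general, not in $Y$. Suppose, however, that we can copy the defect into $Y$, in a position disjoint from $T(E)$. That is, suppose there is a linear $J\colon(I-T)(E)\to Y$ with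
$$\|Te+J(I-T)e\|^p=\|Te\|^p+\|(I-T)e\|^p\qquad(e\in E).\tag{2}$$
Put $S=T+J(I-T)\colon E\to Y$. Since $e=Te+(I-T)e$, the $p$-triangle inequality gives $\|e\|^p\le\|Te\|^p+\|(I-T)e\|^p=\|Se\|^p$. Since $\|(I-T)e\|^p\le\|e\|^p+\|Te\|^p$, it also gives $\|Se\|^p\le\|e\|^p+2\|Te\|^p$. Hence
$$\|e\|^p\le\|Se\|^p\le(1+2\|T\|^p)\|e\|^p,\tag{3}$$
and $Sv=v$ for every $v\in E$ with $Tv=v$. So $S$ is an isomorphism of $E$ onto a subspace of $Y$. Its constants depend only on $\|T\|$, and $S$ fixes whatever $T$ fixes.

**Example 1.** Let $Y=\{x\in\ell_p:x_1=x_2\}$, $E=\operatorname{span}(e_1,e_2)$, and let $T$ replace both coordinates by their average: $Te_1=Te_2=\frac12(e_1+e_2)$. Then $T$ fixes $e_1+e_2\in Y$ but kills $e_1-e_2$. The defect is $(I-T)e_1=\frac12(e_1-e_2)=-(I-T)e_2$. Let $J$ be the shift $e_1\mapsto e_3$, $e_2\mapsto e_4$, which lands in $Y$ and is disjoint from $T(E)$. Then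
$$Se_1=\tfrac12(e_1+e_2+e_3-e_4),\qquad Se_2=\tfrac12(e_1+e_2-e_3+e_4),$$
so $S(e_1+e_2)=e_1+e_2$ and $\|S(ae_1+be_2)\|^p=2^{1-p}(|a+b|^p+|a-b|^p)$. From $a=\frac12((a+b)+(a-b))$ and its analog for $b$ we get $|a|^p+|b|^p\le\|S(ae_1+be_2)\|^p$. From $|a\pm b|^p\le|a|^p+|b|^p$ we get $\|S(ae_1+be_2)\|^p\le2^{2-p}(|a|^p+|b|^p)$. So $S(E)\subset Y$ is a two-dimensional copy of $\ell_p^2$ containing $e_1+e_2$.

This construction is for the following task. We are given $Y$ and a finite-dimensional $V\subset Y$, and we want a larger finite-dimensional $W$ with $V\subset W\subset Y$ that is a good copy of $\ell_p^n$. If $E\supset V$ is a good copy of $\ell_p^n$ in $L_p(\mu)$, and $T\colon E\to Y$ fixes $V$, then $W=S(E)$ does it. We now say why one wants this.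

## 2. Two definitions of $\mathcal L_p$-space

A quasi-Banach space is a vector space with a complete quasi-norm, that is, with the triangle inequality weakened to $\|x+y\|\le\kappa(\|x\|+\|y\|)$ for a constant $\kappa$. Operator norms are defined as usual. Finite-dimensional subspaces are closed, and linear maps defined on them are bounded. For an $n$-dimensional $W$ put $d(W,\ell_p^n)=\inf\|T\|\,\|T^{-1}\|$ over isomorphisms $T\colon W\to\ell_p^n$.

**Definition (classical $\mathcal L_p$-space).** A quasi-Banach space $X$ is an $\mathcal L_p$-space in the classical sense if there is a constant $\lambda$ such that for every finite-dimensional subspace $V$ of $X$ there are a finite-dimensional subspace $W\supset V$ and a linear isomorphism $T\colon W\to\ell_p^n$, $n=\dim W$, with $\|T\|\,\|T^{-1}\|\le\lambda$.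

This is the definition of Lindenstrauss and Pełczyński for Banach spaces and $1\le p\le\infty$, transferred formally to $0<p<1$. For example, if $V\subset\ell_p$ is spanned by finitely supported vectors, then $W=\operatorname{span}(e_1,\dots,e_N)$ for a large $N$ works with constant $1$. For a general $V\subset\ell_p$ a perturbation is needed; see Lemma 4.

**Definition (locally complemented).** A closed subspace $Y$ of a quasi-Banach space $X$ is locally complemented in $X$ if there is a constant $\lambda$ such that for every finite-dimensional subspace $V$ of $X$ and every $\varepsilon>0$ there is a linear $T\colon V\to Y$ with $\|T\|\le\lambda$ and $\|T|_{V\cap Y}-\mathrm{Id}_{V\cap Y}\|\le\varepsilon$. We then say $\lambda$-locally complemented.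

If $P$ is a bounded projection of $X$ onto $Y$, then $T=P|_V$ shows that $Y$ is locally complemented. So $\{f\in L_p(\mu):f=0\text{ off }B\}$ is $1$-locally complemented in $L_p(\mu)$, and the space $Y$ of Example 1 is locally complemented in $\ell_p$ by averaging the first two coordinates. If $Y\ne0$ then $\lambda\ge1$: take $V=\mathbb Ky$ with $0\ne y\in Y$ and let $\varepsilon\to0$.

**Definition (Kalton).** A quasi-Banach space is an $\mathcal L_p$-space in Kalton's sense if it is isomorphic to a locally complemented subspace of $L_p(\mu)$ for some measure $\mu$.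

It is known that every classical $\mathcal L_p$-space is an $\mathcal L_p$-space in Kalton's sense. The question is the converse. It comes from the paper of Albiac, Ansorena and Wojtaszczyk, "On certain subspaces of $\ell_p$ for $0<p\le1$ and their applications to conditional quasi-greedy bases in $p$-Banach spaces" (arXiv:1912.08449, 2019), which records it as open, with a pointer to the introductory paragraph of Section 6 of Kalton's 1984 paper on $\mathcal L_p$-spaces for $0<p<1$. The answer is yes.

**Theorem 1.** Every quasi-Banach space that is an $\mathcal L_p$-space in Kalton's sense is an $\mathcal L_p$-space in the classical sense.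

Together with the known converse, the two definitions are equivalent. The quantitative form is this.

**Theorem 2.** Let $Y$ be an infinite-dimensional $\lambda$-locally complemented subspace of $L_p(\mu)$. For every finite-dimensional $V\subset Y$ and $\varepsilon>0$ there is a finite-dimensional $W$ with $V\subset W\subset Y$ and $d(W,\ell_p^{\dim W})\le(1+2\lambda^p)^{1/p}+\varepsilon$.

**Theorem 3.** For a quasi-Banach space $X$ the following are equivalent:

- (a) $X$ is $\mathcal L_p$ in Kalton's sense;
- (b) $X$ is $\mathcal L_p$ in the classical sense;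
- (c) there is $\lambda$ such that for every finite-dimensional $F\subset X$ there are $n$ and operators $A\colon F\to\ell_p^n$, $B\colon\ell_p^n\to X$ with $BAx=x$ for $x\in F$ and $\|A\|\,\|B\|\le\lambda$;
- (d) $X$ is isomorphic to a locally complemented subspace of a classical $\mathcal L_p$-space.

In particular, complemented subspaces of classical $\mathcal L_p$-spaces are classical $\mathcal L_p$-spaces.

Theorem 3 is a supplement, proved in Section 8 and not used for Theorems 1 and 2.

**Theorem 2 implies Theorem 1.** Let $\Phi\colon X\to Y$ be an isomorphism onto a locally complemented subspace of $L_p(\mu)$. If $\dim X<\infty$, take $W=X$ for every $V$; any constant larger than $d(X,\ell_p^{\dim X})<\infty$ works. If $\dim X=\infty$, apply Theorem 2 to $\Phi(V)$ to get $W\supset\Phi(V)$ in $Y$, and use $\Phi^{-1}(W)\supset V$. Composing with $\Phi$ multiplies the constant by at most $\|\Phi\|\,\|\Phi^{-1}\|$.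

## 3. Pushing $\ell_p^n$ into $Y$, and the room that $J$ requires

Let $V\subset Y\subset L_p(\mu)$. It is natural to place $V$ in a subspace $E\subset L_p(\mu)$ that is close to $\ell_p^n$, to use local complementation to get $T\colon E\to Y$ with $\|T\|\le\lambda$ that (after a small correction) fixes $V$, and to take $W=T(E)$. Certainly $V\subset W\subset Y$. But nothing bounds $\|Te\|$ from below, and in Example 1 we even have $T(e_1-e_2)=0$. What this attempt gives is only that the inclusion $V\to Y$ factors through $\ell_p^n$ with control of the norms, which is condition (c) of Theorem 3.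

The operator $S$ repairs the missing lower bound, as in the Lindenstrauss–Rosenthal argument for $p\ge1$. To use it we need room: for given $k$ and a given finite-dimensional $H=T(E)\subset Y$, the space $Y$ must contain a copy of $\ell_p^k$ that is almost disjoint from $H$. Infinite dimension of $Y$ alone does not provide this.

**Example 2.** Let $R$ be the closed linear span of the Rademacher functions $r_1,r_2,\dots$ in $L_p[0,1]$. By Khintchine's inequality there is $K$ with $\|f\|_1\le K\|f\|$ for finite combinations $f$ of the $r_i$. If such $f$ converge in $L_p$, they are Cauchy in $L_1$ by the same inequality, so it extends to all $f\in R$. Suppose norm-one $w_1,\dots,w_k\in R$ satisfy $\|\sum b_iw_i\|^p\ge\frac12\sum|b_i|^p$ for all scalars. With $b_i=k^{-1/p}$, and since $\|\cdot\|\le\|\cdot\|_1$ on a probability space,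
$$2^{-1/p}\le\Big\|k^{-1/p}\sum_{i\le k}w_i\Big\|\le k^{-1/p}\sum_{i\le k}\|w_i\|_1\le Kk^{1-1/p}.$$
Because $p<1$, the right side tends to $0$ as $k\to\infty$. So $k$ is bounded, and $R$ has no room.

So local complementation has to supply the room. The next example shows that it forbids precisely the behavior in Example 2.

**Example 3.** Let $Y$ be a closed subspace of $L_p[0,1]$ with $\|f\|_1\le K\|f\|$ for $f\in Y$, containing a function $g$ which, for infinitely many $n$, is constant equal to $1$ or $-1$ on each of the intervals $I_j=[\frac{j-1}n,\frac jn)$. Both the constants ($K=1$, $g=1$) and $R$ ($g=r_1$, $n$ even) qualify. Then $Y$ is not locally complemented. For suppose it is, with constant $\lambda$. Let $V=\operatorname{span}\{1_{I_j}:j\le n\}\ni g$ and take $T\colon V\to Y$ with $\|T\|\le\lambda$, $\|Tg-g\|\le\frac12$. Then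
$$\|Tg\|\le\|Tg\|_1\le\sum_{j\le n}\|T1_{I_j}\|_1\le n\,K\lambda\,n^{-1/p}\to0\quad(n\to\infty),$$
while $\|Tg\|^p\ge\|g\|^p-\|Tg-g\|^p\ge1-2^{-p}>0$, a contradiction.

The mechanism is this. The function $g$ is a sum of many tiny pieces; if the normalized images of the pieces do not concentrate, their sum is lost. Hence in a locally complemented $Y$ some elements must have peaks. Sections 4 and 5 turn this into a proof.

## 4. Spread sums of equi-integrable functions

**Change of density.** This device lets us work on a probability space. Let $f_1,f_2,\dots\in L_p(\mu)$ be countably many functions, not all $0$. Let $h\ge0$ with $h^p=c\sum_n2^{-n}|f_n|^p/(1+\|f_n\|^p)$. The sum has finite positive integral, so $c$ can be chosen with $\int h^p\,d\mu=1$. Put $\Omega_0=\{h>0\}$ and $d\nu=h^p\,d\mu$ on $\Omega_0$, a probability measure. All $f_n$ and their linear combinations vanish a.e. off $\Omega_0$. Since $\int|f/h|^ph^p\,d\mu=\int_{\Omega_0}|f|^p\,d\mu$, the map $f\mapsto f/h$ is a linear isometry of $L_p(\Omega_0,\mu)$ onto $L_p(\nu)$ (the inverse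 is $g\mapsto gh$), and it commutes with multiplication by indicator functions.

**Uniform integrability.** Let $\nu$ be a probability measure. A bounded $\mathcal F\subset L_1(\nu)$ is uniformly integrable if $\sup_{f\in\mathcal F}\int_{|f|>C}|f|\,d\nu\to0$ as $C\to\infty$. For bounded $\mathcal F$ this is equivalent to
$$\sup_{f\in\mathcal F}\int_B|f|\,d\nu\to0\quad\text{as }\nu(B)\to0.\tag{4}$$
One direction follows from $\int_B|f|\le\int_{|f|>C}|f|+C\nu(B)$; the other from $\nu(|f|>C)\le C^{-1}\sup_{\mathcal F}\|f\|_1$. By (4), sums $f+g$ with $f,g$ from two uniformly integrable families form a uniformly integrable family. Finite sets are uniformly integrable. A sequence tending to $0$ in $L_1(\nu)$ is uniformly integrable, because all but finitely many members have norm $\le\epsilon$. Compact sets are uniformly integrable: if $g_1,\dots,g_N$ is an $\epsilon$-net, then $\int_B|f|\le\epsilon+\max_i\int_B|g_i|$ for every $f$ in the set.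

**Definition (equi-integrable).** A bounded $K\subset L_p(\nu)$ is equi-integrable if $\{|f|^p:f\in K\}$ is uniformly integrable in $L_1(\nu)$; that is, $\sup_{f\in K}\int_{|f|>C}|f|^p\,d\nu\to0$ as $C\to\infty$.

In $L_p[0,1]$ the set $\{f:|f|\le1\}$ is equi-integrable, and $\{n^{1/p}1_{[0,1/n]}:n\ge1\}$ is not. Compact sets $K\subset L_p(\nu)$ are equi-integrable, since $\big||f|^p-|g|^p\big|\le|f-g|^p$ makes $f\mapsto|f|^p$ continuous from $L_p(\nu)$ to $L_1(\nu)$.

The next lemma is the point where $p<1$ is used: coefficients that are $p$-summable but individually small have small $\ell_1$ sum.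

**Lemma 1.** Let $K\subset L_p(\nu)$ be equi-integrable, $\nu$ a probability measure, and $\tau>0$. There is $\kappa>0$ such that $\|\sum_jc_jf_j\|^p\le\tau$ for all finite families $f_j\in K$ and scalars with $\sum|c_j|^p\le2$ and $\max|c_j|\le\kappa$.

**Proof.** Choose $C$ with $\int_{|f|>C}|f|^p\,d\nu\le\tau/4$ for all $f\in K$. By (1), the part with large values satisfies $\|\sum c_jf_j1_{|f_j|>C}\|^p\le\sum|c_j|^p\,\tau/4\le\tau/2$. For the part with small values, $\|\cdot\|\le\|\cdot\|_1$ gives
$$\Big\|\sum c_jf_j1_{|f_j|\le C}\Big\|\le C\sum|c_j|=C\sum|c_j|^p|c_j|^{1-p}\le2C\kappa^{1-p}.$$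
Choose $\kappa$ with $(2C\kappa^{1-p})^p\le\tau/2$ and add the two $p$-th powers. $\square$

## 5. Peaks and almost disjoint copies of $\ell_p^k$ in $Y$

Some measure theory for arbitrary $\mu$. The support of $y\in L_p(\mu)$ is $\sigma$-finite. A $\sigma$-finite measure space is the union of at most countably many disjoint atoms, each of finite measure, and an atomless part. A measurable function is a.e. constant on an atom of finite measure. Two atoms of finite measure are a.e. equal or a.e. disjoint: if their intersection has positive measure, it is all of each, up to null sets. In an atomless part, a set of finite measure has measurable subsets of every smaller measure. For $y\in L_p(\mu)$ write $y=y_a+y_c$, where $y_a$ is the restriction of $y$ to the atoms in its support and $y_c$ is the restriction to the atomless part of its support.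

**Lemma 2.** Let $Y$ be an infinite-dimensional $\lambda$-locally complemented subspace of $L_p(\mu)$. There are $\delta>0$, $y_n\in Y$ with $\|y_n\|\le1$, and pairwise disjoint measurable sets $A_n$ with $\|y_n1_{A_n}\|\ge\delta$ for all $n$.

**Proof.**

**Case 1: there is $\delta_0>0$ with $\|y_a\|\ge\delta_0$ for all $y\in Y$ with $\|y\|=1$.** Here the atoms themselves give the peaks. Suppose $A_1,\dots,A_{n-1}$ have been chosen, finite unions of atoms of finite measure up to null sets. Vanishing a.e. on an atom is one linear condition, so vanishing a.e. on $A_1\cup\dots\cup A_{n-1}$ is a finite set of linear conditions. As $\dim Y=\infty$, there is $y_n\in Y$ with $\|y_n\|=1$ satisfying them. The atoms in the support of $y_n$ are a.e. disjoint from $A_1,\dots,A_{n-1}$. Since $\|(y_n)_a\|^p\ge\delta_0^p$ is the sum of the contributions of these atoms, finitely many of them, with union $A_n$, give $\|y_n1_{A_n}\|\ge\delta_0/2$. Remove from $A_n$ its null intersections with $A_1,\dots,A_{n-1}$. Take $\delta=\delta_0/2$.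

**Case 2: for every $\varepsilon>0$ there is $y\in Y$ with $\|y\|=1$, $\|y_a\|\le\varepsilon$.** This is the negation of Case 1. The argument is that of Example 3.

**Step 1: cut $y$ into small pieces and push them into $Y$.** Fix $\varepsilon>0$ with $\varepsilon^p(1+\lambda^p)\le\frac14$ and such a $y$. For each $k$ choose a simple function, supported in the support of $y_c$ on sets of finite measure, within $1/k$ of $y_c$. Splitting each of its level sets into $N$ parts of equal measure, with $N$ large, we write it as $g_k=\sum_jc_{k,j}e_{k,j}$, a finite sum, where $e_{k,j}=\mu(B_{k,j})^{-1/p}1_{B_{k,j}}$ with disjoint $B_{k,j}$ of finite positive measure. Splitting a set multiplies its coefficient by $N^{-1/p}$, so we can arrange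
$$\|y_c-g_k\|\le\tfrac1k,\qquad\max_j|c_{k,j}|\le\tfrac1k,\qquad\sum_j|c_{k,j}|^p=\|g_k\|^p\le\|y_c\|^p+k^{-p}\le2.$$
Let $V_k=\operatorname{span}(\{y\}\cup\{e_{k,j}\}_j)$. As $y\in V_k\cap Y$, local complementation gives $T_k\colon V_k\to Y$ with $\|T_k\|\le\lambda$ and $\|T_ky-y\|\le\varepsilon$. Put $z_{k,j}=T_ke_{k,j}\in Y$, so $\|z_{k,j}\|\le\lambda$.

**Step 2: the sum of the images is not lost.** We have
$$y=(y-T_ky)+T_k(y-g_k)+\sum_jc_{k,j}z_{k,j},\qquad\|y-g_k\|^p\le\|y_a\|^p+\|y_c-g_k\|^p\le\varepsilon^p+k^{-p}.$$
Hence $1\le\varepsilon^p+\lambda^p(\varepsilon^p+k^{-p})+\|\sum_jc_{k,j}z_{k,j}\|^p$. By the choice of $\varepsilon$,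
$$\Big\|\sum_jc_{k,j}z_{k,j}\Big\|^p\ge\tfrac34-\lambda^pk^{-p}\ge\tfrac12\qquad\text{for $k$ large}.\tag{5}$$

**Step 3: therefore the images are not equi-integrable.** By (5) the $z_{k,j}$ are not all $0$. Change density for the countable family $K=\{z_{k,j}\}$ and work in $L_p(\nu)$. If $K$ were equi-integrable, Lemma 1, with $\sum_j|c_{k,j}|^p\le2$ and $\max_j|c_{k,j}|\le1/k$, would give $\|\sum_jc_{k,j}z_{k,j}\|\to0$, contradicting (5). So there is $\delta'>0$ such that for every $C$ some $f\in K$ has $\int_{|f|>C}|f|^p\,d\nu\ge\delta'$.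

**Step 4: make the peaks disjoint.** For $C_n=2^{n/p}\lambda$ choose such $f_n\in K$, and let $B_n=\{|f_n|>C_n\}$. By Chebyshev, $\nu(B_n)\le\lambda^p/C_n^p=2^{-n}$, and $\int_{B_n}|f_n|^p\,d\nu\ge\delta'$. Since $\nu(\bigcup_{l\ge m}B_l)\to0$ as $m\to\infty$, we can choose inductively $n_1<n_2<\cdots$ with $\int_{\bigcup_{l\ge n_{k+1}}B_l}|f_{n_k}|^p\,d\nu\le\delta'/2$. The sets $A_k=B_{n_k}\setminus\bigcup_{l>k}B_{n_l}$ are disjoint and $\int_{A_k}|f_{n_k}|^p\,d\nu\ge\delta'/2$. The change of density commutes with indicators, so back in $L_p(\mu)$ the functions $y_k=f_{n_k}/\lambda\in Y$, the sets $A_k$ and $\delta=(\delta'/2)^{1/p}/\lambda$ are as required. $\square$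

The functions $y_n$ have disjoint peaks, but each also has a remaining part, possibly large, about which we know nothing. In the next lemma the remaining part is removed by averaging: split off everything non-equi-integrable as a disjoint sequence, and let Lemma 1 kill what is left.

**Lemma 3.** Let $Y$ be as in Lemma 2. Let $H\subset L_p(\mu)$ be finite-dimensional, $k\in\mathbb N$, $0<\eta<\frac14$. There are norm-one $w_1,\dots,w_k\in Y$ such that for all $x\in H$ and scalars $b_i$
$$(1-2\eta)\Big(\|x\|^p+\sum|b_i|^p\Big)\le\Big\|x+\sum b_iw_i\Big\|^p\le\|x\|^p+\sum|b_i|^p.\tag{6}$$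

**Proof.** Take $y_n,A_n,\delta$ from Lemma 2. Change density for $\{y_n\}$ together with a basis of $H$, intersect the $A_n$ with $\Omega_0$, and work in $L_p(\nu)$. Put $f_n=|y_n|^p$, so $\int f_n\,d\nu\le1$ and $\int_{A_n}f_n\,d\nu\ge\delta^p$. Both properties, and the disjointness of the $A_n$, survive passing to subsequences.

**Step 1: truncate so that the lower parts are uniformly integrable.** By a diagonal argument pass to a subsequence such that $a_C=\lim_n\int_{f_n>C}f_n\,d\nu$ exists for each $C\in\mathbb N$. The sequence $a_C$ is nonincreasing; let $a=\lim_Ca_C$. Pass to a further subsequence and relabel so that $|\int_{f_m>C}f_m\,d\nu-a_C|\le\frac1m$ for all integers $1\le C\le m$. Then $\{f_m1_{f_m\le m}\}_m$ is uniformly integrable. Indeed, its part above a given $C\in\mathbb N$ is $\int_{C<f_m\le m}f_m\,d\nu$, which is $0$ for $m\le C$; for $m>C$,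
$$\int_{C<f_m\le m}f_m\,d\nu=\int_{f_m>C}f_m\,d\nu-\int_{f_m>m}f_m\,d\nu\le a_C-a_m+\tfrac2m\le a_C-a+\tfrac2C.$$
These bounds tend to $0$ as $C\to\infty$, independently of $m$.

**Step 2: make the upper parts disjoint.** Let $B_m=\{f_m>m\}$, so $\nu(B_m)\le\frac1m$. We thin the sequence twice, each time carrying $f,y,A,B$ along and relabeling. The family $\{f_m1_{B_m^c}\}$ stays uniformly integrable as a subfamily. First pass to the indices $2^m$, after which $\nu(B_m)\le2^{-m}$ and hence $\nu(\bigcup_{l\ge j}B_l)\to0$ as $j\to\infty$. Then choose inductively $n_1<n_2<\cdots$ with $\int_{\bigcup_{l\ge n_{m+1}}B_l}f_{n_m}\,d\nu\le2^{-m}$, and pass to $(n_m)$. After relabeling,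
$$\int_{\bigcup_{l>m}B_l}f_m\,d\nu\le2^{-m}\qquad\text{for all }m.$$
Put $D'_m=B_m\setminus\bigcup_{l>m}B_l$; these sets are disjoint. Put $v_m=y_m1_{D'_m}$ and $u_m=y_m-v_m$. Then
$$|u_m|^p=f_m1_{B_m^c}+f_m1_{B_m\cap\bigcup_{l>m}B_l}.$$
The first family is uniformly integrable and the second tends to $0$ in $L_1(\nu)$, so $\{u_m\}$ is equi-integrable.

**Step 3: the disjoint parts $v_m$ do not vanish.** This is what Lemma 2 is needed for. The $A_m$ are disjoint in a probability space, so $\nu(A_m)\to0$ and $\int_{A_m}|u_m|^p\,d\nu\to0$ by equi-integrability. As $u_m,v_m$ are disjointly supported with sum $y_m$,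
$$\|v_m\|^p\ge\int_{A_m}|v_m|^p\,d\nu=\int_{A_m}|y_m|^p\,d\nu-\int_{A_m}|u_m|^p\,d\nu\ge\delta^p/2\qquad(m\ge m_0).$$

**Step 4: average to kill the $u$-parts.** For $N\in\mathbb N$ and $r\ge m_0$ let
$$w^{(r)}=N^{-1/p}\sum_{m=r+1}^{r+N}y_m\in Y,\qquad D^{(r)}=\bigcup_{m=r+1}^{r+N}D'_m.$$
The coefficients $c_j=N^{-1/p}$ satisfy $\sum|c_j|^p=1$ and $\max|c_j|\to0$ as $N\to\infty$. By Lemma 1 we can fix $N$ such that, for all $r$, $\|N^{-1/p}\sum_{m=r+1}^{r+N}u_m\|^p\le\eta\delta^p/4$. The $v$-part does not shrink: by disjointness $\|N^{-1/p}\sum_{m=r+1}^{r+N}v_m\|^p=N^{-1}\sum\|v_m\|^p\ge\delta^p/2$. Hence $\|w^{(r)}\|^p\ge\delta^p/2-\eta\delta^p/4\ge\delta^p/4$. The $v$-part is supported in $D^{(r)}$, so off $D^{(r)}$ only the $u$-part contributes, and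
$$\|w^{(r)}1_{(D^{(r)})^c}\|^p\le\eta\delta^p/4\le\eta\|w^{(r)}\|^p.$$

**Step 5: move away from $H$.** The unit ball of $H$ is compact, hence equi-integrable, and $\nu(\bigcup_{m>r}D'_m)\to0$ as $r\to\infty$ because the $D'_m$ are disjoint. So if $r_1\ge m_0$ is large enough and $r_{i+1}=r_i+N$, the set $D=\bigcup_{i\le k}D^{(r_i)}$ satisfies $\int_D|x|^p\,d\nu\le\eta\|x\|^p$ for all $x\in H$. Put $w_i=w^{(r_i)}/\|w^{(r_i)}\|$ and $D_i=D^{(r_i)}$. The $D_i$ are disjoint and $\|w_i1_{D_i^c}\|^p\le\eta$.

**Step 6: the estimate.** The upper bound in (6) is the $p$-triangle inequality. For the lower bound write $x+\sum b_iw_i$ as the sum of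
$$x1_{D^c}+\sum b_iw_i1_{D_i}\qquad\text{and}\qquad x1_D+\sum b_iw_i1_{D_i^c}.$$
The first is a disjoint sum, with $p$-th power of the norm at least $(1-\eta)(\|x\|^p+\sum|b_i|^p)$. The second has $p$-th power of the norm at most $\eta(\|x\|^p+\sum|b_i|^p)$. Subtract, and return to $L_p(\mu)$ by the isometry. $\square$

## 6. Finite-dimensional subspaces of $L_p(\mu)$ lie in near-isometric copies of $\ell_p^m$

The construction also needs the space $E$, so we have to know that $L_p(\mu)$ itself is a classical $\mathcal L_p$-space. The usual argument approximates a basis $f_1,\dots,f_k$ of $F$ by simple functions $g_1,\dots,g_k$ in a span $E_0$ of disjoint indicators, takes a projection $P$ of $E_0$ onto $\operatorname{span}(g_i)$, and perturbs the identity of $E_0$ by $u=\Lambda P$, where $\Lambda g_i=f_i-g_i$. For this one needs $\|\Lambda\|\,\|P\|$ small. When $p<1$ there is no bound on $\|P\|$ independent of $E_0$. For instance, let $P$ be a projection of $\operatorname{span}\{1_{I_j}:j\le n\}$, with $I_j=[\frac{j-1}n,\frac jn)$, onto the constants.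 If $P1_{I_j}=t_j1$, then $\sum t_j=1$ and $|t_j|\le\|P\|n^{-1/p}$, so $\|P\|\ge n^{1/p-1}$. A better approximation requires a finer $E_0$, and the argument does not control the product.

The way around it is to use no projection from all of $E_0$ that sees the whole of $g_i$. We fix $k$ sets $B_j$ on which $f=(f_1,\dots,f_k)$ is nearly constant with independent values, and we let only the $1_{B_j}$ carry the correction. After the $B_j$ are fixed, the approximation elsewhere is made small compared with $\nu(B_j)$.

**Lemma 4.** Let $F\subset L_p(\mu)$ be finite-dimensional and $0<\eta<1$. There are a finite-dimensional $E\supset F$ in $L_p(\mu)$ and an isomorphism $A$ of some $\ell_p^m$ onto $E$ with $(1-\eta)\|a\|^p\le\|Aa\|^p\le(1+\eta)\|a\|^p$.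

**Proof.** If $F=0$ take $E=0$. Otherwise let $f_1,\dots,f_k$ be a basis of $F$. After a change of density we are in $L_p(\nu)$ with $\nu$ a probability on $\Omega=\Omega_a\cup\Omega_c$, where $\Omega_a$ is a countable disjoint union of atoms and $\Omega_c$ is atomless.

**Step 1: find $k$ independent values of $f$.** Let $f=(f_1,\dots,f_k)\colon\Omega\to\mathbb K^k$; after altering it on a null set, it is constant on each atom. Recall that $\xi$ is in the essential range of $f|_{\Omega_c}$ if every neighborhood of $\xi$ has a preimage in $\Omega_c$ of positive measure, and that $f|_{\Omega_c}$ takes values in its essential range a.e. (the complement is covered by countably many open sets with null preimage). Let $\mathcal R\subset\mathbb K^k$ be the union of the set of values of $f$ on the atoms and the essential range of $f|_{\Omega_c}$. Then $f\in\mathcal R$ a.e. If $\mathcal R$ did not span $\mathbb K^k$, some nonzero $\alpha$ would satisfy $\sum\alpha_i\xi_i=0$ for all $\xi\in\mathcal R$, so $\sum\alpha_if_i=0$ a.e., contrary to independence. Choose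 linearly independent $\xi^1,\dots,\xi^k\in\mathcal R$. Let $M_{ij}=\xi^j_i$, an invertible matrix, and let $\theta$ be the maximum modulus of the entries of $M^{-1}$.

**Step 2: choose the sets $B_j$.** Let $J_a$ be the set of $j$ for which $\xi^j$ is the value of $f$ on an atom, and let $B_j$ be such an atom; for distinct $j\in J_a$ the atoms are distinct because the $\xi^j$ are. For the remaining $j$, forming $J_c$, the point $\xi^j$ is in the essential range of $f|_{\Omega_c}$. For $\rho>0$ let $U_j=\{\omega\in\Omega_c:|f(\omega)-\xi^j|_\infty<\rho\}$, $j\in J_c$. These sets have positive measure and are disjoint for small $\rho$. Let $\beta>0$ be the minimum of the numbers $\nu(U_j)$ ($j\in J_c$) and $\nu(B_j)$ ($j\in J_a$), and choose $B_j\subset U_j$ with $\nu(B_j)=\beta$ for $j\in J_c$. Thus $\nu(B_j)\ge\beta$ for all $j$.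

**Step 3: approximate, with error small relative to $\beta$.** By density of simple functions (and a common refinement), choose a finite partition of $\Omega\setminus\bigcup_jB_j$ into sets $C_l$ of positive measure (none if this set is null) and functions $g_i$, constant on each $C_l$ and equal to $\xi^j_i$ on $B_j$, with
$$\int_{\Omega\setminus\bigcup_jB_j}|f_i-g_i|^p\,d\nu\le\rho^p\beta\qquad(i\le k).$$
Put $h_i=f_i-g_i$. On $B_j$ we have $h_i=0$ if $j\in J_a$, and $|h_i|<\rho$ with $\nu(B_j)=\beta$ if $j\in J_c$. So $\|h_i\|^p\le(k+1)\rho^p\beta$.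

**Step 4: the correction.** Let $\varphi_j=\sum_i(M^{-1})_{ji}h_i$, so that
$$\sum_jM_{ij}\varphi_j=h_i,\qquad\|\varphi_j\|^p\le\theta^pk(k+1)\rho^p\beta\le\eta\,\nu(B_j)$$
if $\rho$ is small enough; this is a condition on $\rho$ alone, because $\theta$ and $k$ do not depend on $\rho$. Let $E_0=\operatorname{span}\{1_{B_j},1_{C_l}\}$, isometric to some $\ell_p^m$. Define a linear $u\colon E_0\to L_p(\nu)$ by $u(1_{B_j})=\varphi_j$, $u(1_{C_l})=0$. For $e=\sum s_j1_{B_j}+\sum t_l1_{C_l}$,
$$\|ue\|^p\le\sum|s_j|^p\|\varphi_j\|^p\le\eta\sum|s_j|^p\nu(B_j)\le\eta\|e\|^p.$$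
Hence, with $I$ the inclusion of $E_0$, $(1-\eta)\|e\|^p\le\|(I+u)e\|^p\le(1+\eta)\|e\|^p$. Finally, since $g_i$ has value $\xi^j_i=M_{ij}$ on $B_j$,
$$(I+u)g_i=g_i+\sum_jM_{ij}\varphi_j=g_i+h_i=f_i.$$
So $E=(I+u)E_0\supset F$. Let $A$ be the isometry $\ell_p^m\to E_0$ followed by $I+u$, and return to $L_p(\mu)$. $\square$

## 7. Assembly: proof of Theorem 2

Let $Y$ be infinite-dimensional and $\lambda$-locally complemented in $L_p(\mu)$, let $V\subset Y$ be finite-dimensional, and let $0<\eta<\frac14$. We may assume $V\ne0$, enlarging $V$ to a line in $Y$ if necessary.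

**Step 1: put $V$ in a near-copy of $\ell_p^n$.** By Lemma 4 choose a finite-dimensional $E\supset V$ in $L_p(\mu)$ and $A\colon\ell_p^n\to E$ onto with $(1-\eta)\|a\|^p\le\|Aa\|^p\le(1+\eta)\|a\|^p$.

**Step 2: a local projection that fixes $V$ exactly.** Let $\pi\colon E\to V$ be any linear projection, and choose $\varepsilon'>0$ with $\varepsilon'^p\|\pi\|^p\le\eta$. Its norm may be huge, but $\varepsilon'$ is chosen after it. Local complementation applied to the finite-dimensional space $E$ gives $T_0\colon E\to Y$ with $\|T_0\|\le\lambda$ and $\|T_0y-y\|\le\varepsilon'\|y\|$ for $y\in E\cap Y\supset V$. Put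
$$T=T_0+(\mathrm{Id}-T_0)\pi.$$
Then $T(E)\subset Y$; for $v\in V$, $Tv=T_0v+v-T_0v=v$; and $\|(\mathrm{Id}-T_0)\pi e\|\le\varepsilon'\|\pi\|\,\|e\|$ gives $\|T\|^p\le\lambda^p+\eta$.

**Step 3: copy the defect into $Y$.** Let $I\colon E\to L_p(\mu)$ be the inclusion. If $T=I$, then $E\subset Y$, and $W=E$ satisfies $d(W,\ell_p^n)^p\le\frac{1+\eta}{1-\eta}<\frac53<1+2\lambda^p$, since $\lambda\ge1$; we are done. Otherwise $(I-T)(E)$ is a nonzero finite-dimensional subspace of $L_p(\mu)$. By Lemma 4 it lies in some $G$ with $B\colon\ell_p^k\to G$ onto and $(1-\eta)\|b\|^p\le\|Bb\|^p\le(1+\eta)\|b\|^p$. Apply Lemma 3 with $H=T(E)$ and this $k$ to get $w_1,\dots,w_k\in Y$, and define the linear map $J\colon G\to Y$ by $J(Bb)=\sum b_iw_i$; it is well defined because $B$ is bijective.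

**Step 4: estimate $S$.** Put $S=T+J(I-T)\colon E\to Y$. For $v\in V$ we have $(I-T)v=0$, so $Sv=v$. For $e\in E$ write $(I-T)e=Bb$. Then $Se=Te+\sum b_iw_i$, and Lemma 3 gives
$$(1-2\eta)\big(\|Te\|^p+\|b\|^p\big)\le\|Se\|^p\le\|Te\|^p+\|b\|^p.$$
Moreover $\frac{1}{1+\eta}\|(I-T)e\|^p\le\|b\|^p\le\frac1{1-\eta}\|(I-T)e\|^p$. Now the computation for (3) applies:
$$\|Se\|^p\ge\frac{1-2\eta}{1+\eta}\big(\|Te\|^p+\|(I-T)e\|^p\big)\ge\frac{1-2\eta}{1+\eta}\|e\|^p,$$
$$\|Se\|^p\le\frac1{1-\eta}\big(\|Te\|^p+\|(I-T)e\|^p\big)\le\frac{1+2\|T\|^p}{1-\eta}\|e\|^p\le\frac{1+2\lambda^p+2\eta}{1-\eta}\|e\|^p.$$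

**Step 5: conclude.** So $S$ is injective, $W=S(E)\subset Y$ contains $S(V)=V$, and $SA\colon\ell_p^n\to W$ is an isomorphism with
$$\big(\|SA\|\,\|(SA)^{-1}\|\big)^p\le\frac{1+2\lambda^p+2\eta}{1-\eta}\,(1+\eta)\cdot\frac{1+\eta}{1-2\eta}\cdot\frac1{1-\eta}\;\xrightarrow[\eta\to0]{}\;1+2\lambda^p.$$
Choosing $\eta$ small enough proves Theorem 2, and with it Theorem 1. $\blacksquare$

The constant in Theorem 2 depends only on $\lambda$ and $p$; no sharpness is claimed. For finite-dimensional $X$ the statement of Theorem 1 is trivial, and no bound on $d(X,\ell_p^{\dim X})$ in terms of $\lambda$ alone is claimed.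

## 8. Factorization through $\ell_p^n$ and ultraproducts: proof of Theorem 3

Assume $X\ne0$. Three implications are immediate. (a)$\Rightarrow$(b) is Theorem 1. For (b)$\Rightarrow$(c), take $W\supset F$ and $T\colon W\to\ell_p^n$ as in the classical definition and put $A=T|_F$, $B=T^{-1}$. For (b)$\Rightarrow$(d), $X$ is locally complemented in itself. We prove (c)$\Rightarrow$(a) and (d)$\Rightarrow$(a).

### 8.1. The ultraproduct of spaces $\ell_p^{n_F}$ is an $L_p$-space

Let $\mathcal U$ be an ultrafilter on an index set of elements $F$. For a bounded scalar family, $\lim_{\mathcal U}a_F$ is the unique $a$ such that $\{F:|a_F-a|<\epsilon\}\in\mathcal U$ for every $\epsilon>0$. Given $n_F\in\mathbb N$, the ultraproduct $U_p$ of the $\ell_p^{n_F}$ is the space of bounded families $(x_F)$, $x_F\in\ell_p^{n_F}$, modulo those with $\lim_{\mathcal U}\|x_F\|=0$. Its elements are written $[x_F]$, and $\|[x_F]\|=\lim_{\mathcal U}\|x_F\|$. Let $U_1$ be the ultraproduct of the $\ell_1^{n_F}$. For example, if all $n_F=n$, then $[x_F]\mapsto\lim_{\mathcal U}x_F$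 (coordinatewise) identifies $U_p$ with $\ell_p^n$.

**Claim.** $U_p$ is linearly isometric to $L_p(\nu)$ for some measure $\nu$.

**Proof.** We transfer the known case of exponent $1$ to exponent $p$ by a nonlinear map. First let the scalars be real.

**Step 1: the map $\widehat M\colon U_p\to U_1$.** Let $m(s)=|s|^p\operatorname{sgn}s$, with inverse $m^{-1}(s)=|s|^{1/p}\operatorname{sgn}s$, and let $M\colon\ell_p^n\to\ell_1^n$ be its coordinatewise action, so $\|Mx\|_1=\|x\|_p^p$. We have $|m(s)-m(t)|\le2|s-t|^p$: for equal signs the left side is $\big||s|^p-|t|^p\big|\le|s-t|^p$, and for opposite signs it is $|s|^p+|t|^p\le2(|s|+|t|)^p=2|s-t|^p$. Hence $\|Mx-My\|_1\le2\|x-y\|_p^p$. By the mean value theorem $|m^{-1}(s)-m^{-1}(t)|\le\frac1p|s-t|(|s|+|t|)^{1/p-1}$. Taking $p$-th powers, summing, and using Hölder's inequality with exponents $\frac1p,\frac1{1-p}$,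
$$\|M^{-1}x-M^{-1}y\|_p^p\le p^{-p}\|x-y\|_1^p\,(\|x\|_1+\|y\|_1)^{1-p}.$$
So $\widehat M[x_F]=[Mx_F]$ is a well-defined bijection $U_p\to U_1$, and $\|\widehat Mx\|=\|x\|^p$.

**Step 2: Kakutani's theorem.** The $\ell_\infty$-sum of the $\ell_1^{n_F}$ is a Banach lattice, the null families form a closed ideal, and $U_1$ is the quotient. So $U_1$ is a Banach lattice with $[x_F]\vee[y_F]=[x_F\vee y_F]$. Positive elements have positive representatives, so $\|x+y\|=\|x\|+\|y\|$ for $x,y\ge0$. By Kakutani's theorem (Lindenstrauss–Tzafriri, *Classical Banach Spaces II*, Thm 1.b.2: such a lattice is order isometric to an $L_1$-space) there is a surjective lattice isometry $\Phi\colon U_1\to L_1(\nu)$.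

**Step 3: $\Phi$ commutes with continuous homogeneous functions.** Let $\tau\colon\mathbb R^2\to\mathbb R$ be continuous and positively homogeneous of degree $1$. For $x=[x_F]$, $y=[y_F]$ in $U_1$ put $\tau(x,y)=[\tau(x_F,y_F)]$, with $\tau$ applied coordinatewise; the family is bounded since $|\tau(s,t)|\le c(|s|+|t|)$. For functions in $L_1(\nu)$ apply $\tau$ pointwise. We show that $\tau(x,y)$ does not depend on the representatives and that
$$\Phi\,\tau(x,y)=\tau(\Phi x,\Phi y).\tag{7}$$
This is an instance of Krivine's functional calculus (loc. cit., Thm 1.d.1), and here is a direct argument. On the compact set $\{|s|+|t|=1\}$, the functions obtained from the coordinates $s,t$ by finitely many linear and lattice operations form a vector lattice that contains the constant $1=|s|+|t|$ and separates points. By the lattice form of the Stone–Weierstrass theorem it is dense in the continuous functions. So for every $\epsilon>0$ there is such an expression $\tau_\epsilon$ with $|\tau_\epsilon-\tau|\le\epsilon$ on this set. Since both are positively homogeneous,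 $|\tau_\epsilon(s,t)-\tau(s,t)|\le\epsilon(|s|+|t|)$ on $\mathbb R^2$. The element $\tau_\epsilon(x,y)$, formed with the lattice operations of $U_1$, equals $[\tau_\epsilon(x_F,y_F)]$, so $\|[\tau(x_F,y_F)]-\tau_\epsilon(x,y)\|\le\epsilon(\|x\|+\|y\|)$. Letting $\epsilon\to0$ shows independence of the representatives. In the same way $\|\tau(\Phi x,\Phi y)-\tau_\epsilon(\Phi x,\Phi y)\|\le\epsilon(\|x\|+\|y\|)$. As $\Phi$ is a linear lattice isomorphism, $\Phi\tau_\epsilon(x,y)=\tau_\epsilon(\Phi x,\Phi y)$. As $\Phi$ is an isometry, the two sides of (7) differ in norm by at most $2\epsilon(\|x\|+\|y\|)$, for every $\epsilon>0$.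

**Step 4: return to exponent $p$.** Let $M_\nu f=m\circ f$, a bijection $L_p(\nu)\to L_1(\nu)$ with $\|M_\nu f\|_1=\|f\|^p$, and put $\Psi=M_\nu^{-1}\Phi\widehat M\colon U_p\to L_p(\nu)$. It is a bijection with $\|\Psi x\|=\|x\|$. Since $m(cs)=m(c)m(s)$, we have $\Psi(cx)=c\Psi x$ for real $c$. For additivity let $\tau(s,t)=m(m^{-1}(s)+m^{-1}(t))$, which is continuous and positively homogeneous of degree $1$. Then $M(x_F+y_F)=\tau(Mx_F,My_F)$, so by (7)
$$\Phi\widehat M(x+y)=\Phi\,\tau(\widehat Mx,\widehat My)=\tau(\Phi\widehat Mx,\Phi\widehat My)=m\big(\Psi x+\Psi y\big).$$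
Apply $M_\nu^{-1}$: $\Psi(x+y)=\Psi x+\Psi y$. This is the claim for real scalars.

**Step 5: complex scalars.** The complex ultraproduct consists of the elements $x+iy$ with $x,y$ in the real one. Put $\Psi(x+iy)=\Psi x+i\Psi y$, a complex-linear bijection onto complex $L_p(\nu)$. Let $\sigma(s,t)=(|s|^{2/p}+|t|^{2/p})^{p/2}$, again continuous and positively homogeneous of degree $1$. For real $s,t$ we have $|s+it|^p=\sigma(m(s),m(t))$, so by (7)
$$\|\Psi x+i\Psi y\|^p=\|\sigma(\Phi\widehat Mx,\Phi\widehat My)\|_1=\|\Phi\,\sigma(\widehat Mx,\widehat My)\|_1=\|\sigma(\widehat Mx,\widehat My)\|_1=\|x+iy\|^p.\qquad\square$$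

### 8.2. (c)$\Rightarrow$(a)

**Step 1: the embedding.** For each nonzero finite-dimensional $F\subset X$ take $A_F\colon F\to\ell_p^{n_F}$, $B_F\colon\ell_p^{n_F}\to X$ from (c). Here $A_F\ne0$, and replacing $A_F,B_F$ by $A_F/\|A_F\|,\|A_F\|B_F$ we may assume $\|A_F\|\le1$, $\|B_F\|\le\lambda$. The sets $\{F:F\supset F_0\}$ have the finite intersection property, so there is an ultrafilter $\mathcal U$ on the set of all such $F$ containing every one of them. Form $U_p$ with these $n_F$, and identify it with $L_p(\nu)$ by the Claim. Put $\widehat Ax=[A_Fx]_F$, with $A_Fx:=0$ if $x\notin F$. For given $x,y$, the $F$ containing both form a set in $\mathcal U$, so $\widehat A$ is linear. From $\|x\|=\|B_FA_Fx\|\le\lambda\|A_Fx\|$ for $F\ni x$ we get $\lambda^{-1}\|x\|\le\|\widehat Ax\|\le\|x\|$. So $\widehat A$ is an isomorphism of $X$ onto a complete, hence closed, subspace $Y$ of $L_p(\nu)$.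

**Step 2: lift a finite-dimensional subspace.** Let $0\ne V\subset L_p(\nu)=U_p$ be finite-dimensional with basis $v_l=[v_l^F]$, where $\sup_F\|v_l^F\|<\infty$, and let $R_F\colon V\to\ell_p^{n_F}$ be linear with $R_Fv_l=v_l^F$. Then $[R_Fv]=v$, so $\lim_{\mathcal U}\|R_Fv\|=\|v\|$ for each $v\in V$. The $R_F$ are uniformly bounded, since $\|R_F\sum c_lv_l\|^p\le\sum|c_l|^p\sup_F\|v_l^F\|^p$ and the coordinates $c_l$ are bounded on the unit sphere of $V$. From $\big|\|R_Fv\|^p-\|R_Fw\|^p\big|\le\|R_F(v-w)\|^p$ the functions $v\mapsto\|R_Fv\|^p$ are equicontinuous, so by compactness the limit is uniform on the unit sphere of $V$. In particular $\{F:\|R_F\|\le2\}\in\mathcal U$.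

Next let $X_0=\widehat A^{-1}(V\cap Y)$, which is finite-dimensional. For $x\in X_0$ we have $[R_F\widehat Ax]=\widehat Ax=[A_Fx]$, so $\lim_{\mathcal U}\|R_F\widehat Ax-A_Fx\|=0$. For $F\supset X_0$ the map $R_F\widehat A-A_F$ is linear on $X_0$. Expanding in a basis of $X_0$ and using (1), we see that the limit is uniform on bounded subsets of $X_0$.

**Step 3: the local projections.** Put $T_F=\widehat AB_FR_F\colon V\to Y$. Given $\varepsilon>0$, by Step 2 there is $F\supset X_0$ with $\|R_F\|\le2$ and $\lambda\|R_F\widehat Ax-A_Fx\|\le\varepsilon\|\widehat Ax\|$ for all $x\in X_0$. Then $\|T_F\|\le2\lambda$, and since $B_FA_Fx=x$,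
$$\|T_F\widehat Ax-\widehat Ax\|=\|\widehat AB_F(R_F\widehat Ax-A_Fx)\|\le\lambda\|R_F\widehat Ax-A_Fx\|\le\varepsilon\|\widehat Ax\|\qquad(x\in X_0).$$
As $\widehat A(X_0)=V\cap Y$, the subspace $Y$ is locally complemented in $L_p(\nu)$ with constant $2\lambda$. This is (a).

### 8.3. (d)$\Rightarrow$(a) and complemented subspaces

Local complementation has to be composed. Let $Z$ be locally complemented in a classical $\mathcal L_p$-space $X_1$. By (b)$\Rightarrow$(c)$\Rightarrow$(a) there is an isomorphism $\Theta$ of $X_1$ onto a locally complemented $X_1'\subset L_p(\mu)$, with constant $\lambda_1$. The image $Z'=\Theta(Z)$ is locally complemented in $X_1'$, with some constant $\lambda_2$: conjugate the operators by $\Theta$, which multiplies norms and errors by at most $\|\Theta\|\,\|\Theta^{-1}\|$.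

Given a finite-dimensional $V\subset L_p(\mu)$ and $\varepsilon_1>0$, choose $T_1\colon V\to X_1'$ with $\|T_1\|\le\lambda_1$ and error at most $\varepsilon_1$ on $V\cap X_1'$. The space $T_1(V)+(V\cap Z')$ is a finite-dimensional subspace of $X_1'$. Choose $T_2$ from it to $Z'$ with $\|T_2\|\le\lambda_2$ and error at most $\varepsilon_1$ on its intersection with $Z'$. Then $\|T_2T_1\|\le\lambda_1\lambda_2$. For $z\in V\cap Z'$ both $T_1z-z$ and $z$ lie in the domain of $T_2$, and
$$\|T_2T_1z-z\|^p\le\|T_2(T_1z-z)\|^p+\|T_2z-z\|^p\le(\lambda_2^p+1)\varepsilon_1^p\|z\|^p.$$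
As $\varepsilon_1>0$ is arbitrary, $Z'$ is locally complemented in $L_p(\mu)$. A space isomorphic to $Z$ is isomorphic to $Z'$, so (a) holds.

Finally, a complemented subspace of a classical $\mathcal L_p$-space is locally complemented in it (restrict the projection), so it satisfies (d), hence (a), hence (b). This proves the last assertion of Theorem 3. $\blacksquare$
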